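# Slow leaks through a chain of slit tori: non-unique ergodicity with systole exponent below one

## 1. The guess that an exponent below one forces unique ergodicity

Some straight-line flows on flat surfaces are minimal but not uniquely ergodic. When we follow such a surface along the Teichmüller flow, short curves appear, and we can ask how fast their length must shrink. The first answer one would guess is: at least like $1/t$, on a logarithmic scale and along a sequence of times. In other words, *a shrinking exponent below $1$ should force unique ergodicity*. We make this precise and test it.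

**The surface and its flow.** Let $X$ be a Riemann surface of genus $g>1$, and let $\omega$ be a holomorphic 1-form on $X$, normalized so that the flat surface $(X,\omega)$ has area $1$. Let $\Sigma$ be the set of zeros of $\omega$. Away from $\Sigma$ the local coordinates $\int\omega=x+iy$ change by translations, so straight segments have well-defined vectors in $\mathbb R^2$. At a zero of order $m$ the cone angle is $2\pi(m+1)$. The vertical flow $\varphi^v_t$ moves at unit speed along $\ker\Re(\omega)$ and preserves the Lebesgue measure $\mu_\omega$. We always require it to be *minimal*: every orbit defined for all time is dense. It is *uniquely ergodic* if $\mu_\omega$ is its only invariant probability measure. To refute unique ergodicity it is enough to find a measurable $U$ with $0<\mu_\omega(U)<1$ that is invariant, up to measure zero, under each $\varphi^v_s$, because then the normalized restrictions of $\mu_\omega$ to $U$ and to $X\setminus U$ are two different invariant probability measures.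

**Saddle connections and the systole.** A saddle connection is a straight segment whose endpoints lie in $\Sigma$. We take its interior to be disjoint from $\Sigma$; a segment through several zeros is counted as several saddle connections, which changes no total length. For a finite union $\Gamma=\gamma_1\cup\dots\cup\gamma_n$ of saddle connections put $|\Gamma|=\sum_i|\gamma_i|$. The systole $\delta(\omega)$ is the minimum of $|\Gamma|$ over all collections $\Gamma$ of saddle connections that represent a non-contractible closed curve.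

**The Teichmüller flow.** The form $g_t\omega$ is obtained by applying $\mathrm{diag}(e^t,e^{-t})$ to $(\Re\omega,\Im\omega)$, and $\delta_t=\delta_t(\omega)=\delta(g_t\omega)$. A vector $(x,y)$ becomes $(e^tx,e^{-t}y)$, and
$$e^{2t}x^2+e^{-2t}y^2\ \ge\ 2|xy|,\qquad\text{with equality when } e^{2t}=|y|/|x|. \tag{1}$$
We call $\limsup_{t\to\infty}\frac{-\log\delta_t}{\log t}$ the *exponent* of $\omega$.

The problem is from Jon Chaika and Rodrigo Treviño, "Logarithmic laws and unique ergodicity", arXiv:1603.00076 (2016). Two known results are given with it. If the exponent equals $\frac12$, the vertical flow is uniquely ergodic. And there is a flat surface with exponent $1$ whose vertical flow is not uniquely ergodic. The question is whether there is a flat surface with exponent $<1$ whose (minimal) vertical flow is not uniquely ergodic. Our guess says no.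

**Test 1: a single torus.** This is outside the question, since $g>1$, but it is the simplest case. A minimal linear flow on a torus is uniquely ergodic, by Weyl's equidistribution theorem. So we need at least two pieces between which the flow hardly mixes.

**Test 2: two square tori and one slit.** Take two copies $A,B$ of $\mathbb R^2/\mathbb Z^2$, cut a slit with vector $w=(\varepsilon,\varepsilon)$, $0<\varepsilon<\frac12$, in each, and glue crosswise: each side of the slit in $A$ is glued to the opposite side of the slit in $B$. The two slit endpoints become cone points of angle $4\pi$, so $2g-2=2$ and $g=2$. The slit gives two saddle connections with vector $w$. Together they form a closed curve that separates two pieces of genus $1$, hence is non-contractible, and the systole is at most $2\sqrt2\,\varepsilon$.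

How much area does the vertical flow carry between the halves? The vertical closed geodesics through the slits sweep out an annulus $Q$ of width $\varepsilon$ and circumference $2$: going up in $A$ one meets the slit, passes to $B$, goes once around $B$, and returns to $A$. Use coordinates $x\in[0,\varepsilon]$, $y\in\mathbb R/2\mathbb Z$ with $A\cap Q=\{x\le y\le x+1\}$. After the flow has gone once around, the natural slit is no longer $w$ but the steeper segment $w'=w+(0,2)$ from $(0,0)$ to $(\varepsilon,2+\varepsilon)$, that is, the curve $y=x+2x/\varepsilon$. Its translate by $(0,1)$ is the other copy, and the two cut the surface into new halves $A',B'$ with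
$$A'\setminus Q=A\setminus Q,\qquad A'\cap Q=\{x+\tfrac{2x}\varepsilon\le y\le x+\tfrac{2x}\varepsilon+1\}.$$
At abscissa $x$ we compare two arcs of length $1$ on a circle of length $2$, offset by $r=2x/\varepsilon\in[0,2]$. Their symmetric difference has length $2\min(r,2-r)$, whose average over $r\in[0,2]$ is $1$. So $\mathrm{area}(A\triangle A')=\varepsilon$: *a curve of length comparable to $\varepsilon$ comes with a leak of area $\varepsilon$.*

**Test 3: iterating.** Repeat the move with slits of size about $1/M_n$ at the $n$-th stage. (This is the case $k=0$ of Sections 3–8; every formula quoted here is proved there.) Around times $\tau_n$ both tori have size about $1$ and the slit has size about $1/M_n$, so the systole there is about $1/M_n$. Also $\tau_n$ increases to $\infty$ with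
$$\tau_n=\sum_{i<n}\log M_i+O(n+1), \tag{2}$$
and the exponent is $\limsup\frac{\log M_n}{\log\tau_n}$. Our bound for the $n$-th leak is a constant times $1/M_n$. For the halves to converge to an invariant set, we ask for $\sum_n 1/M_n<\infty$. *This forces the exponent to be at least $1$.* Suppose instead that $M_n\le\tau_n^{\theta}$ for all large $n$, with some $\theta<1$. For $i<n$ with $i$ large, $\log M_i\le\log\tau_i\le\log\tau_n$, so (2) gives $\tau_n\le Bn\log\tau_n$ for some constant $B$ and all large $n$. As $\log x\le\sqrt x$ for $x>0$, this gives $\sqrt{\tau_n}\le Bn$, so $\log\tau_n\le 2\log(Bn)$ and $\tau_n\le B'n\log n$ for large $n$. Then $M_n\le(B'n\log n)^\theta$ and $\sum1/M_n=\infty$, a contradiction.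

So the guess passes the test on this family. A divergent sum of upper bounds does not prove unique ergodicity; it only shows that this design cannot produce a counterexample by this argument.

## 2. Small tori next to the separating slit

The design is stuck at one place. In Test 2, the slit $w$ and the closed geodesics $b$ next to it produce a leak of order $|w\times b|$, where
$$u\times v=x_uy_v-y_ux_v .$$
The short curve sees only $|w|$. The two are locked together because $|b|\approx1$. To unlock them, *the tori adjacent to the separating slit should be small*. If they have size $\varepsilon^k$ and the slit has size $\varepsilon^{k+1}$, the leak is about $\varepsilon^{2k+1}$, but the curve has length only about $\varepsilon^{k+1}$.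

The total area must stay $1$, so big tori are needed somewhere; we connect big to small by a symmetric chain of $2k+2$ tori with sizes
$$1,\ \varepsilon,\ \dots,\ \varepsilon^k,\ \varepsilon^k,\ \dots,\ \varepsilon,\ 1,\qquad\text{slits of sizes}\quad \varepsilon,\ \dots,\ \varepsilon^{k},\ \varepsilon^{k+1},\ \varepsilon^k,\ \dots,\ \varepsilon,$$
where $\varepsilon=1/M_n$ at the $n$-th stage. (Section 4 shows why consecutive sizes in this recursion cannot differ by much more than a factor $\varepsilon$.) The budget for $k=1$ is: tori $1,\varepsilon,\varepsilon,1$ and slits $\varepsilon,\varepsilon^2,\varepsilon$; leak $\varepsilon^3$; systole $\varepsilon^2$. The condition becomes $\sum M_n^{-3}<\infty$, which allows $M_n\approx n^{1/3}$ up to logarithms. Then the systole is about $n^{-2/3}$ and $\log\tau_n\sim\log n$, so we expect exponent $\frac23$. The guess should be false, and this is what we prove.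

**Theorem 1.** *Let $k\ge0$ be an integer and $\vartheta\in[\frac{k+1}{2k+1},\infty]$. There is a flat surface $(X,\omega)$ of area $1$ and genus $2k+2$, with only simple zeros and with minimal vertical flow that is not uniquely ergodic (Lebesgue measure is not ergodic), such that*
$$\limsup_{t\to\infty}\frac{-\log\delta_t}{\log t}=\vartheta .$$

For $k=1$ and $\vartheta\in[\frac23,1)$ this answers the question: **yes**, such a surface exists, already in genus $4$, with exponent $\frac23$ for instance.

**Corollary 2.** *The set of values of $\limsup_{t\to\infty}\frac{-\log\delta_t}{\log t}$ over all flat surfaces with minimal, non-uniquely ergodic vertical flow contains $(\frac12,\infty]$. By the known result quoted in Section 1 it does not contain $\frac12$.*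

*Proof of Corollary 2 from Theorem 1.* Since $\frac{k+1}{2k+1}\to\frac12$, every $\vartheta>\frac12$ lies in $[\frac{k+1}{2k+1},\infty]$ for some $k$. $\square$

So no genus-independent criterion of the form "exponent $=\vartheta$ implies unique ergodicity" holds for any $\vartheta>\frac12$. Nothing is claimed about values below $\frac12$.

The proof of Theorem 1 has four parts: the move of Test 2 on a chain (Section 3), sequences of vectors to which it applies forever (Sections 4, 5), the invariant set (Section 6), and the systole together with minimality (Sections 7, 8).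

## 3. Chains of slit tori and the exchange of slits

**Definition (chain).** Let $J=\{0,\dots,2k+1\}$. *Data* $(a,b,w)$ consist of $a_j,b_j\in\mathbb R^2$ for $j\in J$ and $w_j\in\mathbb R^2$ for $0\le j\le2k$. Put $b_{-1}=b_{2k+2}=0$. The slits $w_{-1}$ and $w_{2k+1}$ are absent, and terms containing them are omitted. Let $T_j=\mathbb R^2/(\mathbb Za_j+\mathbb Zb_j)$. Slit $T_j$ along the segment with vector $w_{j-1}$ centered at $0$ and along the segment with vector $w_j$ centered at $\frac{a_j+b_j}2$. (In $T_0$ and $T_{2k+1}$ there is only one slit, and its position is irrelevant.) Glue $T_j$ to $T_{j+1}$ crosswise along the slits $w_j$. If the slits in each $T_j$ are embedded and disjoint, this gives a translation surface $S(a,b,w)$.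

The singularities are the $2(2k+1)$ slit endpoints, each of cone angle $4\pi$ (a simple zero), so $2g-2=2(2k+1)$ and $g=2k+2$. Each slit $w_j$ gives two saddle connections with vector $w_j$, which together form a separating simple closed curve. Test 2 is the example $k=0$, $a_0=a_1=(1,0)$, $b_0=b_1=(0,1)$, $w_0=(\varepsilon,\varepsilon)$.

**Lemma 3 (exchange).** *Put $w_j'=w_j+b_j+b_{j+1}$. Suppose that for a fixed sign $\sigma\in\{\pm1\}$:*

* *(i) $\sigma a_j\times b_j$, $\sigma w_{j-1}\times b_j$, $\sigma w_j\times b_j$ are positive and $|w_{j-1}\times b_j|+|w_j\times b_j|<|a_j\times b_j|$, for $j\in J$;*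
* *(ii) $\sigma w_j'\times b_j>0$ and $\sigma w_j'\times b_{j+1}>0$, for $0\le j\le2k$.*

*Let $N_j$ be even integers and*
$$a_j'=b_j,\qquad b_j'=a_j+N_jb_j+b_{j-1}+b_{j+1}. \tag{3}$$
*Then $S(a,b,w)$ and $S(a',b',w')$ are well defined and are the same translation surface. If $U,U'$ are the unions of the first $k+1$ slit tori in the two descriptions, then*
$$\mathrm{area}(U\triangle U')\le|w_k\times b_k|+|w_k\times b_{k+1}|.$$

The reflection $(x,y)\mapsto(-x,y)$ changes the sign of all cross products and respects the construction (crosswise gluing is symmetric in the two sides), so we assume $\sigma=+1$. Then it helps to draw $b_j$ pointing up and $w_{j-1},w_j$ pointing right.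

**Step 1: annuli in one torus.** *We split $T_j$ into annuli parallel to $b_j$, two of which contain the slits.* Consider
$$\pi_j:T_j\to\mathbb R/(a_j\times b_j)\mathbb Z,\qquad z\mapsto z\times b_j .$$
It is well defined, since $b_j\times b_j=0$. Each fiber is a single closed geodesic with holonomy $b_j$. The slit $w_{j-1}$ maps linearly to an arc centered at $0$ of length $w_{j-1}\times b_j$, and $w_j$ to an arc centered at $\frac12a_j\times b_j$ of length $w_j\times b_j$. The two centers are opposite on the circle, and by (i) the half-lengths add up to less than half the circumference, so the closed arcs are disjoint; each arc is shorter than the circle, so the slits map injectively. Hence the slits are embedded and disjoint, and $S(a,b,w)$ is well defined.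

Let $P_j^-$ and $P_j^+$ be the preimages of the arcs of $w_{j-1}$ and $w_j$. Each is an annulus crossed by its slit, from the start of the slit on the left boundary loop to its end on the right boundary loop. Cut along the slit, $P_j^-$ becomes the parallelogram with sides $w_{j-1},b_j$, and $P_j^+$ the one with sides $w_j,b_j$. In the order of increasing $\pi_j$, $T_j$ is the cyclic union of annuli $P_j^-,R_j^1,P_j^+,R_j^2$, where $R^1_j,R^2_j$ are the gaps. The vector from the end $\frac12w_{j-1}$ of the first slit to the start $\frac{a_j+b_j}2-\frac12w_j$ of the second is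
$$e_j=\tfrac{a_j+b_j}2-\tfrac{w_{j-1}+w_j}2 .$$
Since $e_j\times b_j=\frac12(a_j\times b_j-w_{j-1}\times b_j-w_j\times b_j)>0$ is exactly the width of $R^1_j$ in the coordinate $\pi_j$, the segment with this vector crosses $R_j^1$ once. Likewise the vector from the end $\frac{a_j+b_j}2+\frac12w_j$ of the second slit to the start $a_j-\frac12w_{j-1}$ of a lift of the first is
$$f_j=\tfrac{a_j-b_j}2-\tfrac{w_{j-1}+w_j}2,$$
and this segment crosses $R_j^2$. Note that $w_{j-1}+e_j+w_j+f_j=a_j$. For $j=0$ there are only $P_0^+$ and one gap, crossed by a segment with vector $a_0-w_0$ from the end to the start of the slit; similarly for $j=2k+1$, with vector $a_{2k+1}-w_{2k}$.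

**Step 2: the annulus $Q_j$ around a slit.** *We describe what the crosswise gluing does to $P_j^+$ and $P_{j+1}^-$.* Write $w=w_j$. Let $\Pi_A$ be $P_j^+$ cut open (sides $w,b_j$) and $\Pi_C$ be $P_{j+1}^-$ cut open (sides $w,b_{j+1}$). The bottom $w$-edge of such a parallelogram is the upper side of its slit, and the top $w$-edge is the lower side. Crosswise gluing therefore attaches the top of $\Pi_A$ to the bottom of $\Pi_C$ and the top of $\Pi_C$ to the bottom of $\Pi_A$. The result is an annulus $Q_j$. Place $\Pi_A,\Pi_C$ with lower left corner at $0$ and let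
$$L_0=0,\quad L_{2i+1}=L_{2i}+b_j,\quad L_{2i+2}=L_{2i+1}+b_{j+1},\quad R_i=L_i+w .$$
The universal cover of $Q_j$ is $\tilde Q=\bigcup_i\Pi^{(i)}$, with $\Pi^{(i)}=L_i+\Pi_A$ for $i$ even and $L_i+\Pi_C$ for $i$ odd. On $\Pi^{(i)}$ the function $z\mapsto w\times z$ runs from $w\times L_i$ to $w\times L_{i+1}$, and these numbers increase with $i$ because $w\times b_j>0$ and $w\times b_{j+1}>0$ by (i). So the parallelograms are stacked and $\tilde Q$ is an embedded strip in the plane. Its left boundary has vertices $L_i$, its right boundary has vertices $R_i$, and the deck group is generated by translation by $b_j+b_{j+1}$. In $S$, all $L_i$ project to the start of the slit and all $R_i$ to its end.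

**Step 3: the new slit lies in the strip.** *We show that $E_i=[L_i,R_{i+2}]$, whose vector is $b_j+b_{j+1}+w=w_j'$, lies in $\tilde Q$, meets $\partial\tilde Q$ only at its endpoints, and is disjoint from $E_{i'}$ for $i'\ne i$.* Write $w'=w_j'$ and take $i=0$; odd $i$ is the same with $b_j,b_{j+1}$ exchanged. Since $w\times w'=w\times b_j+w\times b_{j+1}$ with both terms positive, the segment $[0,w']$ meets the line $L_1+\mathbb Rw$ at a point
$$\tau w'=b_j+sw,\qquad \tau\in(0,1).$$
Taking the cross product with $b_j$ gives $\tau\,w'\times b_j=s\,w\times b_j$, so $s>0$ by (ii). Subtracting from $w'=w+b_j+b_{j+1}$ gives $(1-\tau)w'=b_{j+1}+(1-s)w$, and the cross product with $b_{j+1}$ gives $(1-\tau)\,w'\times b_{j+1}=(1-s)\,w\times b_{j+1}$, so $s<1$. Hence $E_0$ runs in the convex set $\Pi^{(0)}$ from the corner $L_0$ to an interior point of the top edge, then in the convex set $\Pi^{(1)}$ from an interior point of the bottom edge to the corner $R_2$. This proves the first two claims. The $E_i$ are parallel, and $w'\times(L_{i+1}-L_i)>0$ by (ii), so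 they lie on different lines and are disjoint.

**Step 4: recutting $Q_j$.** *We cut $Q_j$ along the new segments instead of the old slit.* The region of $\tilde Q$ between $E_i$ and $E_{i+1}$ has vertices $L_i,R_{i+2},R_{i+3},L_{i+1}$. Since $R_{i+3}-R_{i+2}=L_{i+3}-L_{i+2}=L_{i+1}-L_i$ by periodicity, it is the parallelogram with sides $w'$ and $L_{i+1}-L_i$. The deck translation takes $E_i$ to $E_{i+2}$, so cutting $Q_j$ along the images of $E_0,E_1$ gives two parallelograms. The first, $\Pi_A'$, lies between $E_0$ and $E_1$ and has sides $w',b_j$; its left edge $[L_0,L_1]$ is the left edge of $\Pi^{(0)}$ and its right edge $[R_2,R_3]$ is the right edge of $\Pi^{(2)}$, so they project to the left and right boundary loops of $P_j^+$. The second, $\Pi_C'$, lies between $E_1$ and $E_2$ and has sides $w',b_{j+1}$; its left and right edges $[L_1,L_2]$, $[R_3,R_4]$ project to the left and right boundary loops of $P_{j+1}^-$. The bottom of each is glued to the top of the other.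

**Step 5: the new tori.** *We reassemble the pieces and read off lattices and slit positions.* The interiors of the $Q_j$ are pairwise disjoint, so we can do this for all $j$ at once. Cut $S$ along all segments $E_0,E_1$, and close up each $\Pi_A'$ (resp. $\Pi_C'$) to an annulus $P_j'^+$ (resp. $P_{j+1}'^-$) by gluing its top to its bottom. The boundary loops and their marked points (start and end of the slit) are unchanged, so $R_j^1,R_j^2$ remain attached as before. The result is tori $T_j'$, each the cyclic union of $P_j'^-,R_j^1,P_j'^+,R_j^2$, all with core holonomy $b_j$, slit along $w_{j-1}'$ and $w_j'$. These slits are embedded and disjoint since they cross different annuli, and by the last sentence of Step 4, $S$ is recovered by crosswise gluing.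

A closed transversal that crosses each of the four annuli once is made of the segments $w_{j-1}',e_j,w_j',f_j$. Together with the core curve it generates the fundamental group of $T_j'$, and its holonomy is
$$w_{j-1}'+e_j+w_j'+f_j=a_j+b_{j-1}+2b_j+b_{j+1}. \tag{4}$$
This differs from $b_j'$ in (3) by an integer multiple of $b_j=a_j'$, so the lattice of $T_j'$ is $\mathbb Za_j'+\mathbb Zb_j'$. For $j=0$ the transversal is $w_0'+(a_0-w_0)=a_0+b_0+b_1$, with the same conclusion as $b_{-1}=0$; likewise for $j=2k+1$, with $a_{2k+1}+b_{2k}+b_{2k+1}$. For the inner tori we must also check the slit centers. The vector from the first to the second is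
$$\tfrac12w_{j-1}'+e_j+\tfrac12w_j'=\tfrac{a_j+b_j}2+\tfrac{b_{j-1}+2b_j+b_{j+1}}2=\tfrac{a_j+3b_j+b_{j-1}+b_{j+1}}2 ,$$
while $\frac{a_j'+b_j'}2=\frac{a_j+(N_j+1)b_j+b_{j-1}+b_{j+1}}2$. The difference is $(1-\frac{N_j}2)a_j'$, a lattice vector because $N_j$ is even. So after a translation the slits of $T_j'$ are centered at $0$ and at $\frac{a_j'+b_j'}2$, and $S=S(a',b',w')$.

**Step 6: the leak.** *We bound $U\triangle U'$.* As subsets of $S$, $T_j$ and $T_j'$ differ only inside $Q_{j-1}\cup Q_j$. Up to measure zero, $Q_i$ consists of parts of the $i$-th and $(i+1)$-st tori in both descriptions. For $i<k$ therefore $Q_i\subset U\cap U'$, and for $i>k$ it is disjoint from $U\cup U'$. So $U\triangle U'\subset Q_k$, and $\mathrm{area}(Q_k)=|w_k\times b_k|+|w_k\times b_{k+1}|$. $\square$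

In Test 2 this bound is $2\varepsilon$, and the exact value found there was $\varepsilon$.

## 4. Two coupled recursions with prescribed ratios

We now want vectors to which Lemma 3 applies at every stage, with $y$-components growing, $x$-components decaying, and sizes in ratio about $1/M_n$ from each torus to the next one toward the middle.

Let $M_n$ ($n\ge0$) be integers with
$$M_n\text{ even},\quad M_n\ge12,\quad M_n\le M_{n+1},\quad M_0=M_1,\quad M_{n+2}\le\tfrac43M_n,\quad \sum_nM_n^{-(2k+1)}<\infty. \tag{5}$$
In particular $M_{n+1}\le M_{n+2}\le\frac43M_n$ for all $n\ge0$. Put $M_{-1}=M_0$. Let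
$$d(j)=\min(j,2k+1-j)\in\{0,\dots,k\},\qquad c_d=4^{k-d},\qquad N_{j,n}=c_{d(j)}M_n\quad(\text{even},\ \ge12).$$
Here $d(j)$ is the depth of the torus $T_j$. For sequences $Z_{d,n}$ indexed by $0\le d\le k$, put $Z_{-1,n}=0$, $Z_{k+1,n}=Z_{k,n}$, and write $Z_{j,n}:=Z_{d(j),n}$ for $j\in J$; the two uses of the index $k+1$ agree, as $d(k+1)=k$. With these conventions, the neighbors $j\pm1$ of $j$ in the chain contribute $Z_{d-1,n}+Z_{d+1,n}$, where $d=d(j)$.

Define $Y$ by $Y_{d,0}=M_0^{-d}$, $Y_{d,1}=M_0^{1-d}$ and
$$Y_{d,n+2}=Y_{d,n}+c_dM_nY_{d,n+1}+Y_{d-1,n+1}+Y_{d+1,n+1}. \tag{6}$$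
We also look for $X>0$ with
$$X_{d,n}=X_{d,n+2}+c_dM_nX_{d,n+1}+X_{d-1,n+1}+X_{d+1,n+1}\qquad(n\ge0). \tag{7}$$
For $k=1$, (6) reads $Y_{0,n+2}=Y_{0,n}+4M_nY_{0,n+1}+Y_{1,n+1}$ and $Y_{1,n+2}=Y_{1,n}+M_nY_{1,n+1}+Y_{0,n+1}+Y_{1,n+1}$. With $M_0=12$ the values at $n=0,1$ are $(Y_0,Y_1)=(1,\frac1{12})$ and $(12,1)$, and the next are $Y_{0,2}=1+576+1=578$ and $Y_{1,2}=\frac1{12}+12+12+1=25\tfrac1{12}$. The ratio is about $0.043$, below $1/M_2\ge\frac1{16}$ and above $\frac1{7M_2}$, as the next lemma predicts.

Let $\alpha_0=1$, $\alpha_d=(4^k+1+2/\alpha_{d-1})^{-1}$, $\alpha=\min_d\alpha_d$ and $C=4^k+1+2/\alpha$.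

**Lemma 4.** *For all $n\ge0$: $\alpha_dM_n^{-1}\le Y_{d,n}/Y_{d-1,n}\le M_n^{-1}$ for $1\le d\le k$, and $M_{n-1}Y_{d,n}\le Y_{d,n+1}\le CM_{n-1}Y_{d,n}$ for $0\le d\le k$.*

*Proof.* We prove the ratio bounds by induction and get the growth bounds on the way. Since $Y_{d,1}=M_0Y_{d,0}$ and $Y_{d,n+2}\ge c_dM_nY_{d,n+1}$, $Y_{d,n}$ is nondecreasing in $n$. For $n=0,1$ the ratio is exactly $M_0^{-1}=M_n^{-1}$ (here $M_0=M_1$ is used), and the growth bound at $n=0$ holds because $Y_{d,1}=M_0Y_{d,0}=M_{-1}Y_{d,0}$.

Assume the ratio bounds at $n+1$. Then $Y_{d+1,n+1}\le Y_{d,n+1}$ for $0\le d\le k$, with equality for $d=k$. Let $1\le d\le k$.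

*Upper bound at $n+2$.* By (6), monotonicity and the induction hypothesis,
$$Y_{d,n+2}\le(c_dM_n+2)Y_{d,n+1}+Y_{d-1,n+1}\le\Bigl(\tfrac{c_dM_n+2}{M_{n+1}}+1\Bigr)Y_{d-1,n+1}\le(c_d+\tfrac76)Y_{d-1,n+1}\le\tfrac{13}6c_dY_{d-1,n+1},$$
using $M_n\le M_{n+1}$, $M_{n+1}\ge12$, $c_d\ge1$. Also $Y_{d-1,n+2}\ge c_{d-1}M_nY_{d-1,n+1}=4c_dM_nY_{d-1,n+1}$. So the ratio at $n+2$ is at most $\frac{13}{24}M_n^{-1}\le\frac{13}{24}\cdot\frac43M_{n+2}^{-1}=\frac{13}{18}M_{n+2}^{-1}$. (The weights $c_d=4^{k-d}$ are there for this step: with all $c_d=1$ the same estimate would give $\frac{13}6$ in place of $\frac{13}{24}$, and the induction would not close.)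

*Lower bound at $n+2$.* By (6), $Y_{d,n+2}\ge Y_{d-1,n+1}$, and
$$Y_{d-1,n+2}\le(c_{d-1}M_n+2)Y_{d-1,n+1}+Y_{d-2,n+1}\le\bigl(4^k+1+\tfrac2{\alpha_{d-1}}\bigr)M_nY_{d-1,n+1},$$
where we used $Y_{d,n+1}\le Y_{d-1,n+1}$, $2\le M_n$, $Y_{d-2,n+1}\le\alpha_{d-1}^{-1}M_{n+1}Y_{d-1,n+1}$ (trivial if $d=1$) and $M_{n+1}\le2M_n$. So the ratio is at least $\alpha_dM_n^{-1}\ge\alpha_dM_{n+2}^{-1}$.

*Growth.* The last computation with $d-1$ replaced by any $d\in\{0,\dots,k\}$ gives $Y_{d,n+2}\le(4^k+1+2/\alpha_d)M_nY_{d,n+1}\le CM_nY_{d,n+1}$, and (6) gives $Y_{d,n+2}\ge M_nY_{d,n+1}$. $\square$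

The lower bound explains why a *chain* is used. The larger neighbor enters the smaller torus through $Y_{d,n+2}\ge Y_{d-1,n+1}$, so after one step the ratio of neighboring $y$-components is at least a constant times $1/M_n$, and sizes can drop only by about this factor per link.

**Lemma 5.** *Equation (7) has a positive solution with $\alpha M_n^{-1}\le X_{d,n}/X_{d-1,n}\le M_n^{-1}$ ($1\le d\le k$) and $M_nX_{d,n+1}\le X_{d,n}\le CM_nX_{d,n+1}$ ($0\le d\le k$) for all $n\ge0$.*

*Proof.* The recursion (7) runs downward in $n$, so we start far out and pass to a limit. For $m\ge1$ put $X^m_{d,m+1}=M_{m+1}^{-d}$, $X^m_{d,m}=M_m^{1-d}$, and define $X^m_{d,n}$ for $n<m$ by (7). Then $X^m_{d,m+1}\le X^m_{d,m}$, and $X^m_{d,n+1}\le X^m_{d,n}$ for $n<m$ since $c_dM_n\ge1$. At $m+1$ and $m$ the ratios are exactly $M_{m+1}^{-1}$ and $M_m^{-1}$.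

Suppose the ratio bounds, with constants $\alpha_d$, hold at $n+1\le m$; we prove them at $n$. Drop the superscript. For $1\le d\le k$, using $X_{d,n+2}\le X_{d,n+1}$ and $X_{d+1,n+1}\le X_{d,n+1}$,
$$X_{d,n}\le(c_dM_n+2)X_{d,n+1}+X_{d-1,n+1}\le\Bigl(\tfrac{c_dM_n+2}{M_{n+1}}+1\Bigr)X_{d-1,n+1}\le\tfrac{13}6c_dX_{d-1,n+1},$$
and $X_{d-1,n}\ge4c_dM_nX_{d-1,n+1}$, so the ratio at $n$ is at most $\frac{13}{24}M_n^{-1}\le M_n^{-1}$. Also $X_{d,n}\ge X_{d-1,n+1}$, and
$$X_{d-1,n}\le(c_{d-1}M_n+2)X_{d-1,n+1}+X_{d-2,n+1}\le\bigl(4^k+1+\tfrac2{\alpha_{d-1}}\bigr)M_nX_{d-1,n+1}$$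
because $X_{d-2,n+1}\le\alpha_{d-1}^{-1}M_{n+1}X_{d-1,n+1}\le2\alpha_{d-1}^{-1}M_nX_{d-1,n+1}$ (trivial if $d=1$). So the ratio at $n$ is at least $\alpha_dM_n^{-1}$. The growth bounds for $n<m$ follow as in Lemma 4: $X_{d,n}\ge M_nX_{d,n+1}$ by (7), and the last display with $d-1$ replaced by any $d\in\{0,\dots,k\}$ gives $X_{d,n}\le CM_nX_{d,n+1}$.

Now multiply by a constant so that $X^m_{0,0}=1$. For fixed $n,d$ and all $m>n$, the growth and ratio bounds keep $X^m_{d,n}$ in a compact subinterval of $(0,\infty)$ independent of $m$. A diagonal subsequence converges for all $n,d$, and the limit is a positive solution with the stated bounds. $\square$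

## 5. Slit vectors and the validity of the exchange at every stage

For $0\le j\le2k$ put $p_{j,n}=X_{j,n}+X_{j+1,n}$, $q_{j,n}=Y_{j,n}+Y_{j+1,n}$ and
$$W^x_{j,n}=\sum_{i\ge0}(-1)^ip_{j,n+1+i},\qquad W^y_{j,n}=\sum_{i=0}^nq_{j,i}.$$
The growth bounds and $M_n\ge12$ give $p_{j,n+1}\le p_{j,n}/12$ and $q_{j,n+1}\ge12q_{j,n}$. The alternating series lies between $p_{j,n+1}-p_{j,n+2}$ and $p_{j,n+1}$, and the second sum is at most $q_{j,n}\sum_i12^{-i}$. Hence
$$\tfrac{11}{12}p_{j,n+1}\le W^x_{j,n}\le p_{j,n+1},\qquad q_{j,n}\le W^y_{j,n}\le2q_{j,n}. \tag{8}$$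
Set $h_{j,n}=((-1)^nX_{j,n},Y_{j,n})$ for $j\in J$, $h_{-1,n}=h_{2k+2,n}=0$, and $w_{j,n}=((-1)^nW^x_{j,n},W^y_{j,n})$. Then
$$h_{j,n+2}=h_{j,n}+N_{j,n}h_{j,n+1}+h_{j-1,n+1}+h_{j+1,n+1},\qquad w_{j,n+1}=w_{j,n}+h_{j,n+1}+h_{j+1,n+1}. \tag{9}$$
Indeed, the $y$-components are (6) and $W^y_{j,n+1}=W^y_{j,n}+q_{j,n+1}$. Divided by $(-1)^n$, the $x$-components read $X_{j,n+2}=X_{j,n}-N_{j,n}X_{j,n+1}-X_{j-1,n+1}-X_{j+1,n+1}$, which is (7), and $-W^x_{j,n+1}=W^x_{j,n}-p_{j,n+1}$, which holds by definition of the series.

The *stage-$n$ data* are $a_j=h_{j,n}$, $b_j=h_{j,n+1}$, $w_j=w_{j,n}$. By (9), the data $(a',b',w')$ that Lemma 3 produces from them with $N_j=N_{j,n}$ are the stage-$(n+1)$ data.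

**Lemma 6.** *Stage-$n$ data satisfy (i) and (ii) of Lemma 3 with $\sigma=(-1)^n$. Moreover*
$$D_{j,n}:=|a_j\times b_j|-|w_{j-1}\times b_j|-|w_j\times b_j|\ \ge\ \tfrac12N_{j,n}X_{j,n+1}Y_{j,n+1}\ \ge\ \tfrac1{2C}X_{j,n}Y_{j,n+1}.$$

*Proof.* **Step 1: condition (i) and the bound on $D_{j,n}$.** *Positivity of $D_{j,n}$ is what makes the slits fit.* For $u\in\{a_j,w_{j-1},w_j\}$ the $x$-components of $u$ and $b_j$ have signs $(-1)^n$ and $(-1)^{n+1}$, and the $y$-components are positive. So $(-1)^nu\times b_j=|x_u|y_{b_j}+y_u|x_{b_j}|>0$, and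
$$D_{j,n}=(X_{j,n}-W^x_{j-1,n}-W^x_{j,n})Y_{j,n+1}+(Y_{j,n}-W^y_{j-1,n}-W^y_{j,n})X_{j,n+1}.$$
Absent slits are omitted, which only increases $D_{j,n}$; neighbors outside $J$ contribute $0$. By (8) and then (7), the first bracket is at least
$$X_{j,n}-X_{j-1,n+1}-2X_{j,n+1}-X_{j+1,n+1}=X_{j,n+2}+(N_{j,n}-2)X_{j,n+1}\ge(N_{j,n}-2)X_{j,n+1}.$$
For the second bracket, (8) gives $W^y_{j-1,n}+W^y_{j,n}\le2(Y_{j-1,n}+2Y_{j,n}+Y_{j+1,n})$. If $n\ge1$, this is at most $2Y_{j,n+1}$ by (6), since $N_{j,n-1}\ge2$. If $n=0$ and $d=d(j)$, the two neighbors contribute at most $M_0^{1-d}+M_0^{-d}$, so it is at most $2M_0^{-d}(M_0+3)\le4M_0^{1-d}=4Y_{j,1}$. In both cases the second bracket is at least $-4Y_{j,n+1}$. Therefore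
$$D_{j,n}\ge(N_{j,n}-6)X_{j,n+1}Y_{j,n+1}\ge\tfrac12N_{j,n}X_{j,n+1}Y_{j,n+1},$$
as $N_{j,n}\ge12$. The last inequality of the lemma holds since $N_{j,n}X_{j,n+1}\ge M_nX_{j,n+1}\ge X_{j,n}/C$. In particular $D_{j,n}>0$, and (i) is proved.

**Step 2: condition (ii).** *Here the new slit $w_j'=w_{j,n+1}$ must be steeper than both neighboring vectors.* For $i\in\{j,j+1\}$,
$$(-1)^nw_{j,n+1}\times h_{i,n+1}=W^y_{j,n+1}X_{i,n+1}-W^x_{j,n+1}Y_{i,n+1}.$$
By (8), $W^y_{j,n+1}\ge q_{j,n+1}>Y_{i,n+1}$. Also $W^x_{j,n+1}\le X_{j,n+2}+X_{j+1,n+2}<X_{i,n+1}$: by (7) at index $n+1$, $X_{i,n+1}$ exceeds $N_{i,n+1}X_{i,n+2}$ plus the neighboring values $X_{i\pm1,n+2}$, and $j,j+1$ are neighbors. So the expression is positive. $\square$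

By Lemmas 3 and 6, all stages describe **one** translation surface $X$, of genus $2k+2$ with simple zeros. Multiply all vectors by a common constant so that its area is $1$. All relations and ratio bounds are homogeneous and persist. Let $T_j^{(n)}$ denote the tori at stage $n$; the area of $T_j^{(n)}$ is $|h_{j,n}\times h_{j,n+1}|=X_{j,n}Y_{j,n+1}+Y_{j,n}X_{j,n+1}$.

## 6. An invariant set of measure one half

Let $U_n\subset X$ be the union of the first $k+1$ slit tori at stage $n$. The area of $T_j^{(n)}$ depends only on $d(j)=d(2k+1-j)$, so $\mu_\omega(U_n)=\frac12$.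

**Step 1: the leaks are summable.** *This makes $U_n$ converge.* By Lemma 3, with $h_{k+1,n+1}=h_{k,n+1}$, by (8), and by $Y_{k,n}\le Y_{k,n+1}$,
$$\mu_\omega(U_n\triangle U_{n+1})\le2|w_{k,n}\times h_{k,n+1}|=2\bigl(W^x_{k,n}Y_{k,n+1}+W^y_{k,n}X_{k,n+1}\bigr)\le2\bigl(2X_{k,n+1}Y_{k,n+1}+4Y_{k,n}X_{k,n+1}\bigr)\le12X_{k,n+1}Y_{k,n+1}.$$
The ratio bounds, used $k$ times for $X$ and $k$ times for $Y$, and $X_{0,n+1}\le M_n^{-1}X_{0,n}$ give
$$X_{k,n+1}Y_{k,n+1}\le M_{n+1}^{-2k}X_{0,n+1}Y_{0,n+1}\le M_n^{-2k-1}X_{0,n}Y_{0,n+1}\le M_n^{-2k-1}, \tag{10}$$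
since $X_{0,n}Y_{0,n+1}\le\mathrm{area}(T_0^{(n)})\le1$. By (5) this is summable, so $1_{U_n}$ is Cauchy in $L^1$. Its limit takes the values $0,1$ almost everywhere, so it is $1_U$ for a measurable $U$ with $\mu_\omega(U)=\frac12$.

**Step 2: $U$ is invariant.** *The boundary of $U_n$ becomes vertical and narrow, so little crosses it in a fixed time.* The boundary of $U_n$ consists of two saddle connections with vector $w_{k,n}$. A vertical orbit segment of length $|s|$ that starts in $U_n$ and ends outside crosses it. The points whose orbit segment of length $|s|$ meets a given segment of horizontal width $W^x_{k,n}$ fill an area at most $|s|W^x_{k,n}$. So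
$$\mu_\omega(U_n\setminus\varphi^v_{-s}U_n)\le2|s|W^x_{k,n}\le4|s|X_{k,n+1}\to0 .$$
As $\varphi^v_{-s}$ preserves $\mu_\omega$, $\varphi^v_{-s}U_n\to\varphi^v_{-s}U$ in measure, and therefore $\mu_\omega(U\setminus\varphi^v_{-s}U)=0$. Both sets have measure $\frac12$, so $U=\varphi^v_{-s}U$ mod $0$, for every $s$. Thus $2\mu_\omega|_U$ and $2\mu_\omega|_{X\setminus U}$ are distinct invariant probability measures: **the vertical flow is not uniquely ergodic, and $\mu_\omega$ is not ergodic.**

## 7. Saddle connections near the times $\tau_n$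

From here on $c,C'$ are positive constants depending only on $k$, possibly changing from line to line; $C$ is still the constant of Section 4; and $\asymp$ means comparability up to constants depending only on $k$.

**Step 1: choosing $\tau_n$.** *We choose the time at which the outer tori look round.* Let $\lambda_n^2=X_{0,n}Y_{0,n+1}$. By monotonicity in $n$ and in $d$, $|h_{j,n}\times h_{j,n+1}|\le2X_{j,n}Y_{j,n+1}\le2\lambda_n^2$. Summing over $2k+2$ tori of total area $1$ gives $\frac1{4(k+1)}\le\lambda_n^2\le1$. Define $\tau_n$ by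
$$e^{2\tau_n}=Y_{0,n+1}/X_{0,n},$$
which increases to $\infty$. Hats denote absolute values of components on $g_{\tau_n}X$: $x$-components are multiplied by $e^{\tau_n}$, $y$-components by $e^{-\tau_n}$. Then $\hat X_{0,n}=\hat Y_{0,n+1}=\lambda_n\asymp1$. Since $M_{n\pm1}\asymp M_n$, Lemmas 4, 5 and (8) give
$$\hat X_{d,n}\asymp\hat Y_{d,n+1}\asymp M_n^{-d},\qquad\hat X_{d,n+1}\asymp\hat Y_{d,n}\asymp M_n^{-d-1},\qquad\hat W^x_{j,n}\asymp\hat W^y_{j,n}\asymp M_n^{-e(j)-1}, \tag{11}$$
where $e(j)=\min(d(j),d(j+1))$. Here $e(k)=k$, and $e(j)\le k-1$ for $j\ne k$. These are the sizes announced in Section 2.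

**Lemma 7.** *On $g_{\tau_n}X$, in the universal cover $\mathbb R^2$ of $T_j^{(n)}$, distinct lifts of slits are at distance $\ge cM_n^{-d(j)}$.*

*Proof.* Write $d=d(j)$, $a=h_{j,n}$, $b=h_{j,n+1}$. The difference of two points on distinct lifted slits with vectors $u,u'\in\{w_{j-1,n},w_{j,n}\}$ is
$$v=\mu a+\nu b+s'u'-su,\qquad|s|,|s'|\le\tfrac12 .$$
If the two are lifts of the same slit, then $u=u'$ and $(\mu,\nu)\in\mathbb Z^2\setminus0$; otherwise $(\mu,\nu)\in(\mathbb Z+\frac12)^2$. Cross products do not change under $g_t$, so we may compute them without hats.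

*Case $\mu\ne0$.* For lifts of the same slit, $|\mu|\ge1$ and $|s'-s|\le1$, so $|v\times b|\ge|a\times b|-|u\times b|\ge D_{j,n}$. For lifts of different slits, $|\mu|\ge\frac12$, so $|v\times b|\ge\frac12(|a\times b|-|u\times b|-|u'\times b|)=\frac12D_{j,n}$. By Lemma 6 and (11), $D_{j,n}\ge\frac1{2C}\hat X_{j,n}\hat Y_{j,n+1}\ge cM_n^{-2d}$ and $|\hat b|\le C'M_n^{-d}$. Hence $|\hat v|\ge\frac{D_{j,n}}{2|\hat b|}\ge cM_n^{-d}$.

*Case $\mu=0$.* Then $\mu\in\mathbb Z$, so both are lifts of the same slit, $u=u'$ and $\nu\in\mathbb Z\setminus0$. Let $\hat W^x(u)$ be the absolute value of the $x$-component of $\hat u$. Since the $x$-components of $u$ and $b$ have opposite signs and the $y$-components are positive, $|v\times u|=|\nu||b\times u|\ge\hat W^x(u)\hat Y_{j,n+1}$. By (11), $|\hat u|\le C'\hat W^x(u)$. So $|\hat v|\ge|v\times u|/|\hat u|\ge c\hat Y_{j,n+1}\ge cM_n^{-d}$. $\square$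

**Lemma 8.** *Every saddle connection of $g_{\tau_n}X$ other than the two with vector $w_{k,n}$ bounding $U_n$ has length $\ge cM_n^{-k}$.*

*Proof.* The slit saddle connections with vector $w_{j,n}$, $j\ne k$, have length at least $\hat W^x_{j,n}\ge cM_n^{-e(j)-1}\ge cM_n^{-k}$.

Let $s$ be a saddle connection that is not a slit segment. Two saddle connections that overlap in an interval coincide, so $s$ overlaps no slit segment in an interval. Locally, two straight segments that do not overlap meet in at most one point (at a cone point both run radially), so by compactness $s$ meets the slit segments in finitely many points. Cut $s$ at these points. All singularities are slit endpoints, so each piece has both endpoints on slits, and its interior lies in one slit torus away from the slits. Such a piece lifts to a segment of positive length in $\mathbb R^2$ with endpoints on lifted slits and interior disjoint from lifted slits. If both endpoints were on the same lifted slit, the piece would be contained in it by convexity, a contradiction. So Lemma 7 applies,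 and the length is at least $cM_n^{-d(j)}\ge cM_n^{-k}$. $\square$

**Proposition 9.** *For $t\in[\tau_n,\tau_{n+1}]$ every saddle connection of $g_tX$ has length $\ge cM_n^{-(k+1)}$; hence $\delta_t\ge cM_n^{-(k+1)}$. Moreover there are times $t_n^*$ with $|t_n^*-\tau_n|\le C'$ and $\delta_{t_n^*}\le C'M_n^{-(k+1)}$.*

*Proof.* **Step 2: the lower bound between the times $\tau_n$.** *Going to the nearest $\tau_m$ costs at most a factor of order $M_n^{1/2}$, which the gap between $M_n^{-k}$ and $M_n^{-k-1}$ can absorb.* By the growth bounds,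
$$e^{2(\tau_{n+1}-\tau_n)}=\frac{Y_{0,n+2}}{Y_{0,n+1}}\cdot\frac{X_{0,n}}{X_{0,n+1}}\le C^2M_n^2,$$
so $|t-\tau_m|\le\frac12\log(CM_n)$ for some $m\in\{n,n+1\}$. Between times $\tau_m$ and $t$ lengths change by a factor at least $e^{-|t-\tau_m|}\ge(CM_n)^{-1/2}$. By Lemma 8 at stage $m$, all saddle connections except the two with vector $w_{k,m}$ bounding $U_m$ have length at least $cM_n^{-k-1/2}\ge cM_n^{-k-1}$ at time $t$. For those two we do not move in time but use (1): their squared length at time $t$ is
$$e^{2t}(W^x_{k,m})^2+e^{-2t}(W^y_{k,m})^2\ge2W^x_{k,m}W^y_{k,m}=2\hat W^x_{k,m}\hat W^y_{k,m}\ge cM_n^{-2k-2},$$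
with hats taken at $\tau_m$. Any collection $\Gamma$ in the definition of the systole contains a saddle connection, so the bound on $\delta_t$ follows.

**Step 3: the short curve.** *We show the bound is attained up to constants.* Let $e^{2t_n^*}=W^y_{k,n}/W^x_{k,n}$. By (11), $e^{2(t_n^*-\tau_n)}=\hat W^y_{k,n}/\hat W^x_{k,n}\asymp1$. At time $t_n^*$ there is equality in (1) for $w_{k,n}$, so the closed curve $\partial U_n$, a union of two saddle connections, has length $2\sqrt{2W^x_{k,n}W^y_{k,n}}\le C'M_n^{-(k+1)}$. It is a simple closed curve that separates $X$ into two pieces of genus $k+1\ge1$, so it is non-contractible. $\square$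

## 8. Absence of vertical saddle connections, and tuning $M_n$

**Step 1: the size of $\tau_n$.** *Both remaining claims need $\tau_n$ in terms of the $M_i$.* By definition $e^{2\tau_n}=Y_{0,n+1}^2/\lambda_n^2$, and by Lemma 4 each factor in $Y_{0,n+1}=Y_{0,1}\prod_{i<n}\frac{Y_{0,i+2}}{Y_{0,i+1}}$ lies in $[M_i,CM_i]$. So
$$\tau_n=\log Y_{0,n+1}+O(1)=\sum_{i<n}\log M_i+O(n+1),\qquad e^{\tau_n}\ge c_X\prod_{i<n}M_i, \tag{12}$$
where $c_X>0$ and the implied constants do not depend on $n$ (they may depend on $X$).

**Step 2: minimality.** *We exclude vertical saddle connections.* Suppose there were one of length $\ell$. On $g_{\tau_n}X$ it has length $\ell e^{-\tau_n}$, which is at least $cM_n^{-(k+1)}$ by Proposition 9. Since $M_i\ge\frac34M_{i+1}$, (12) gives for $n\ge k+2$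
$$e^{\tau_n}\ge c_X\prod_{i=n-k-2}^{n-1}M_i\ge c'M_n^{k+2}$$
with $c'>0$ independent of $n$. Hence $\ell\ge cM_n^{-(k+1)}e^{\tau_n}\ge cc'M_n$ for all large $n$. But $M_n\to\infty$ because $\sum M_n^{-(2k+1)}<\infty$, a contradiction. By the classical theorem that on a compact translation surface with nonempty singular set a direction without saddle connections is minimal (see e.g. Masur–Tabachnikov, *Rational billiards and flat structures*, Handbook of Dynamical Systems 1A), the vertical flow is minimal.

**Step 3: the exponent $\vartheta<\infty$.** *We choose $M_n$ to grow like a power of $n$, with a logarithm so that the leaks stay summable at the endpoint.* Let $s=\vartheta/(k+1)\ge\frac1{2k+1}$ and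
$$F(x)=(x+n_0)^s(\log(x+n_0))^2,\qquad M_n=2\lceil F(\max(n,1))\rceil,$$
with $n_0$ large. We check (5). The $M_n$ are even, nondecreasing, and $M_0=M_1$. The quotient
$$\frac{F(n+2)}{F(n)}=\Bigl(1+\frac2{n+n_0}\Bigr)^s\Bigl(\frac{\log(n+2+n_0)}{\log(n+n_0)}\Bigr)^2$$
tends to $1$ uniformly in $n\ge1$ as $n_0\to\infty$, and $F(n)\ge F(1)\to\infty$. So for $n_0$ large, $F(n)\ge6$ and $F(n+2)+1\le\frac43F(n)$ for all $n\ge1$. Then $M_n\ge12$ and $M_{n+2}\le2(F(n+2)+1)\le\frac43M_n$ for $n\ge1$, and $M_2\le M_3\le\frac43M_1=\frac43M_0$. Finally, as $s(2k+1)\ge1$ and $\log(n+n_0)\ge1$,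
$$\sum_{n\ge1}M_n^{-(2k+1)}\le\sum_{n\ge1}(n+n_0)^{-1}(\log(n+n_0))^{-2}<\infty .$$
Now $\log M_n\sim s\log n$, so by (12) $\tau_n\sim s\,n\log n$ and $\log\tau_n\sim\log n$. By Proposition 9, for $n$ large and $t\in[\tau_n,\tau_{n+1}]$,
$$\frac{-\log\delta_t}{\log t}\le\frac{(k+1)\log M_n+O(1)}{\log\tau_n}\longrightarrow(k+1)s,$$
and along $t_n^*=\tau_n+O(1)$ the quotient is at least
$$\frac{(k+1)\log M_n-O(1)}{\log\tau_n+o(1)}\longrightarrow(k+1)s .$$
So the limsup is $(k+1)s=\vartheta$.

**Step 4: the exponent $\vartheta=\infty$.** *Here $M_n$ grows as a geometric sequence, with a ratio small enough for (5).* Take $M_n=2\lceil20\cdot1.1^{\max(n,1)}\rceil$. The $M_n$ are even, nondecreasing, at least $44$, and $M_0=M_1$. For $n\ge1$, $M_{n+2}\le1.21\,M_n+2$, so $M_{n+2}/M_n\le1.21+\frac1{22}<\frac43$; and $M_2\le M_3\le\frac43M_1=\frac43M_0$. The sum in (5) converges. Also $\log M_n\asymp n$ and $\tau_n=O(n^2)$ for $n\ge1$, so along $t_n^*=\tau_n+O(1)$ the quotient $\frac{-\log\delta_t}{\log t}$ is at least a constant times $n/\log n$ for large $n$, and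 the limsup is $\infty$.

With Section 6 and Step 2, this proves Theorem 1. $\blacksquare$
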